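# Integer group determinants and subgroups: a counterexample built on $Q_{40}$

## 1. The natural guess: every determinant of $G$ is a determinant of $H$

Let $G$ be a finite group. To an element $\alpha=\sum_{g\in G}a_g\,g$ of $\mathbb Z[G]$ we attach the integer
$$\mathcal D_G(\alpha)=\det\left(a_{gh^{-1}}\right)_{g,h\in G},$$
rows indexed by $g$, columns by $h$. We write $\mathcal S(G)$ for the set of all values of $\mathcal D_G$ on $\mathbb Z[G]$. Since the coefficient of $g$ in $\alpha h$ is $a_{gh^{-1}}$, the matrix is that of left multiplication by $\alpha$ on $\mathbb Z[G]$ in the basis $G$. Two consequences are immediate: $\mathcal D_G(\alpha\beta)=\mathcal D_G(\alpha)\mathcal D_G(\beta)$, and the definition makes sense with any commutative coefficient ring in place of $\mathbb Z$. We shall use it for coefficients in $\mathbb Z[\omega]$, $\omega=e^{2\pi i/3}$.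

For example, for $\mathbb Z_2=\{1,g\}$ we have $\mathcal D(a+bg)=a^2-b^2$, so $\mathcal S(\mathbb Z_2)$ consists of the odd integers and the multiples of $4$.

Let $H$ be a subgroup of $G$. Is $\mathcal S(G)\subseteq\mathcal S(H)$? The answer one would guess is yes: a bigger group imposes more symmetry, so more constraints, on the determinant. Let us test this.

**Trivial $H$.** Here $\mathcal S(H)=\mathbb Z$ and there is nothing to prove.

**Abelian $H$.** Choose representatives $g_1,\dots,g_n$ of the left cosets $gH$. Then $\mathbb Z[G]$ is a free right module over $\Lambda=\mathbb Z[H]$ with basis $g_1,\dots,g_n$. Left multiplication by $f\in\mathbb Z[G]$ commutes with the right action of $\Lambda$, so it is given by a matrix $M\in M_n(\Lambda)$ acting on columns in $\Lambda^n$, and $\mathcal D_G(f)$ is the determinant of $M$ as a $\mathbb Z$-linear map on $\Lambda^n$. If $H$ is abelian, then $\mathbb C[H]\cong\mathbb C^{|H|}$ through the characters $\chi$ of $H$, and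
$$\mathcal D_G(f)=\prod_\chi\det\chi(M)=\prod_\chi\chi(\det M)=\mathcal D_H(\det M),\qquad \det M\in\mathbb Z[H].$$
So $\mathcal S(G)\subseteq\mathcal S(H)$. As an illustration take $G=S_3=\langle x,y\mid x^3=y^2=1,\ yxy^{-1}=x^{-1}\rangle$, $H=\langle x\rangle$, $f=u(x)+v(x)y$. Writing $\bar u=u(x^{-1})$, we have $f\cdot 1=1\cdot u+y\cdot\bar v$ and $f\cdot y=1\cdot v+y\cdot\bar u$. Hence $\det M=u\bar u-v\bar v$ and $\mathcal D_{S_3}(u+vy)=\mathcal D_{\mathbb Z_3}(u\bar u-v\bar v)$. For $2+y$ this gives $\mathcal D_{\mathbb Z_3}(3)=27$. As another illustration, a group of even order contains a copy of $\mathbb Z_2$, so none of its determinants is $\equiv 2\pmod 4$.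

**$G=\mathbb Z_2\times H$, any $H$.** Let $z$ generate $\mathbb Z_2$ and $f=\alpha+\beta z$ with $\alpha,\beta\in\mathbb Z[H]$. Over $\mathbb Q$ we may split $\mathbb Q[\mathbb Z_2]$ into its two characters $z\mapsto\pm1$, and obtain
$$\mathcal D_G(f)=\mathcal D_H(\alpha+\beta)\,\mathcal D_H(\alpha-\beta)=\mathcal D_H\bigl((\alpha+\beta)(\alpha-\beta)\bigr)\in\mathcal S(H).$$

**$G=\mathbb Z_3\times H$, the first resistance.** Let $z$ generate $\mathbb Z_3$, let $f\in\mathbb Z[G]$, and write $f_0=f|_{z=1}\in\mathbb Z[H]$ and $\varphi=f|_{z=\omega}\in\mathbb Z[\omega][H]$. Then $f|_{z=\omega^2}$ is the coefficientwise complex conjugate $\bar\varphi$, and splitting by the three characters of $\mathbb Z_3$ gives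
$$\mathcal D_G(f)=\mathcal D_H(f_0)\,\mathcal D_H(\varphi)\,\mathcal D_H(\bar\varphi).\tag{1}$$
The sensible next step is to write this as $\mathcal D_H(f_0\varphi\bar\varphi)$. This equality is true, but $\varphi\bar\varphi$ need not lie in $\mathbb Z[H]$. Its conjugate is $\bar\varphi\varphi$, so $\varphi\bar\varphi$ has integer coefficients exactly when $\varphi$ and $\bar\varphi$ commute. In the quaternion group $Q_8=\{\pm 1,\pm\mathbf i,\pm\mathbf j,\pm\mathbf k\}$, with $z_0$ denoting the central element of order two, $\varphi=\mathbf i+\omega\mathbf j$ gives $\varphi\bar\varphi=2z_0+\omega^2\mathbf k+\omega z_0\mathbf k$, which is not in $\mathbb Z[Q_8]$. The same thing stops the argument for abelian $H$: a matrix over a noncommutative $\Lambda$ has no determinant in $\Lambda$.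

So the question becomes whether the integer (1), which comes from arithmetic over $\mathbb Z[\omega]$, can always be produced by some other element of $\mathbb Z[H]$. It cannot.

## 2. Two theorems

The dicyclic group of order $40$ is $Q_{40}=\langle x,y\mid x^{20}=1,\ y^2=x^{10},\ yxy^{-1}=x^{-1}\rangle$.

**Theorem A.** Let $H=Q_{40}$ and $G=Q_{40}\times\mathbb Z_3$. Then
$$D:=31^2\cdot109\cdot439\cdot559\cdot1009=25\,936\,858\,933\,141\in\mathcal S(G)\setminus\mathcal S(H)\qquad(559=13\cdot43),$$
and $\mathcal S(G)\setminus\mathcal S(H)$ is infinite.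

So the statement "$\mathcal S(G)\subseteq\mathcal S(H)$ for every finite $G$ and every subgroup $H$" is false. In particular, the inclusion $\mathcal S(\mathbb Z_2\times H)\subseteq\mathcal S(H)$ fails when $\mathbb Z_2$ is replaced by $\mathbb Z_3$.

The second theorem says which feature of $Q_{40}$ matters. The rational group algebra $\mathbb Q[H]$ is a product of simple algebras, its simple components.

**Definition.** A quaternion algebra $B$ over a number field $F$ (a central simple $F$-algebra of dimension $4$) is *totally definite* if $F$ is totally real and $B\otimes_{F,v}\mathbb R$ is Hamilton's algebra $\mathbb H$ for every real embedding $v$ of $F$.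

For example, $\mathbb Q[Q_8]$ has the component $\mathbb Q+\mathbb Q\mathbf i+\mathbb Q\mathbf j+\mathbb Q\mathbf k$ with $\mathbf i^2=\mathbf j^2=-1$, $\mathbf{ij}=-\mathbf{ji}=\mathbf k$, which is totally definite over $\mathbb Q$. On the other hand, $\mathbb Q[S_3]\cong\mathbb Q\times\mathbb Q\times M_2(\mathbb Q)$ has no totally definite quaternion component.

**Theorem B.** Let $H\le G$ be finite groups, $D\in\mathcal S(G)$, $\gcd(D,|H|)=1$.

1. If no simple component of $\mathbb Q[H]$ is a totally definite quaternion algebra, then $D\in\mathcal S(H)$.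
2. For arbitrary $H$, $D$ is the determinant (of the $\mathbb Z$-linear action on $\mathbb Z[H]^2$) of some matrix in $M_2(\mathbb Z[H])$.

So for values coprime to $|H|$, totally definite quaternion components are the only possible source of counterexamples. The $D$ of Theorem A is coprime to $40$, hence of this kind: it is the determinant of a $2\times2$ matrix over $\mathbb Z[Q_{40}]$ but not of a $1\times 1$ matrix.

The plan for Theorem A: compute with the irreducible representations of $Q_{8p}$ (Section 3), find integers that positivity keeps out of $\mathcal S(Q_{8p})$ (Section 4), and reach one of them through (1) (Sections 5 and 6). Section 7 gives infinitely many values. Section 8 proves Theorem B.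

## 3. The irreducible representations of $Q_{8p}$

We need Frobenius' factorization. The left regular representation of $H$ over $\mathbb C$ contains each irreducible $\rho$ exactly $\deg\rho$ times, so for $\alpha\in\mathbb C[H]$
$$\mathcal D_H(\alpha)=\prod_\rho\det(\rho(\alpha))^{\deg\rho}.\tag{2}$$

Let $p$ be an odd prime and $Q_{8p}=\langle x,y\mid x^{4p}=1,\ y^2=x^{2p},\ yxy^{-1}=x^{-1}\rangle$, a group of order $8p$. Each element of $\mathbb Z[Q_{8p}]$ is $\alpha=u(x)+v(x)y$ with $u,v\in\mathbb Z[x]$.

*Linear characters.* The relation $yxy^{-1}=x^{-1}$ forces $x\mapsto\pm1$, then $y^2=x^{2p}\mapsto1$ and $y\mapsto\pm1$. There are four.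

*Two-dimensional representations.* For $\eta^{4p}=1$, $\eta\neq\pm1$, put
$$\rho_\eta(x)=\begin{pmatrix}\eta&0\\0&\eta^{-1}\end{pmatrix},\qquad\rho_\eta(y)=\begin{pmatrix}0&1\\\eta^{2p}&0\end{pmatrix}.$$
The relations hold: $\rho_\eta(y)^2=\eta^{2p}I=\rho_\eta(x)^{2p}$, as $\eta^{2p}=\pm1$, and conjugation by $\rho_\eta(y)$ swaps the two diagonal entries. As $\eta\ne\eta^{-1}$, the only lines stable under $x$ are the coordinate axes, and $y$ exchanges them; so $\rho_\eta$ is irreducible. We have $\rho_\eta\cong\rho_{\eta^{-1}}$, and the trace $\eta+\eta^{-1}$ of $x$ separates different pairs $\{\eta,\eta^{-1}\}$. There are $(4p-2)/2=2p-1$ pairs, and $4\cdot1+(2p-1)\cdot4=8p$, so the list is complete.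

From
$$\rho_\eta(\alpha)=\begin{pmatrix}u(\eta)&v(\eta)\\\eta^{2p}v(\eta^{-1})&u(\eta^{-1})\end{pmatrix}$$
we read off
$$\det\rho_\eta(\alpha)=u(\eta)u(\eta^{-1})-\eta^{2p}\,v(\eta)v(\eta^{-1}).\tag{3}$$
If $\eta^{2p}=-1$, this is $|u(\eta)|^2+|v(\eta)|^2$, a positive definite expression. This happens for $\eta=\pm i$ (as $p$ is odd) and for $\eta$ of order $4p$. For $\eta$ of order $p$ or $2p$ it is the indefinite $|u(\eta)|^2-|v(\eta)|^2$.

*The quotient $Q_8$.* Let $C=\langle x^4\rangle$, normal of order $p$. In $Q_{8p}/C$ we have $x^4=1$ and $y^2=x^{2p}=x^2$, so the quotient is $Q_8$. The irreducibles trivial on $C$ are the four linear characters and $\rho_i$; the others are the $\rho_\eta$ with $\eta$ of order $p$, $2p$ or $4p$.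

## 4. Integers that positivity excludes from $\mathcal S(Q_{8p})$

**Lemma 1.** Let $p$ be an odd prime and let $q\equiv3\pmod4$ be a prime not of the form $a^2+b^2+p^2(c^2+d^2)$ with $a,b,c,d\in\mathbb Z$. Let $m$ be a squarefree integer with $q\nmid m$ and $m\equiv5\pmod8$. Then $q^2m\notin\mathcal S(Q_{8p})$.

The idea: the square factor $q^2$ must come entirely from $\rho_i$, so the definite values at order $4p$ multiply to $1$. For positive quantities that is so tight that $u$ or $v$ must vanish at all roots of unity of order $4p$, and this vanishing is felt modulo $p$ at the neighboring root $i$.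

*Proof.* Suppose $\alpha=u(x)+v(x)y\in\mathbb Z[Q_{8p}]$ has determinant $D=q^2m$.

**Setting up the factors.** This step turns (2) into a product of integers. Let $\Pi$ be the product of the values of $\alpha$ at the four linear characters, and $s=\det\rho_i(\alpha)=|u(i)|^2+|v(i)|^2\in\mathbb Z_{\ge0}$. For $d\in\{p,2p,4p\}$ let $N_d$ be the product of $\det\rho_\eta(\alpha)$ over the pairs $\{\eta,\eta^{-1}\}$ with $\eta$ of order $d$. By (3), $\det\rho_\eta(\alpha)$ is an algebraic integer fixed by $\eta\mapsto\eta^{-1}$, so it lies in $\mathbb Q(\eta+\eta^{-1})$. The pairs correspond to the elements of the Galois group of this field over $\mathbb Q$, so $N_d$ is the norm of an algebraic integer, hence an integer. By (2),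
$$D=\Pi\cdot s^2\,(N_pN_{2p}N_{4p})^2.\tag{4}$$
Since $D$ is odd, $\Pi$, $s$ and all $N_d$ are odd.

**Step 1: $s\equiv3\pmod4$.** This step links the residue of $\Pi$ modulo $8$ to that of $s$ modulo $4$, so that $m\equiv5\pmod 8$ controls $s$.

The values at $x=\pm1,\pm i$ depend only on $u,v$ modulo $x^4-1$. Write $u\equiv u_0+u_1x+u_2x^2+u_3x^3$ and $v\equiv v_0+v_1x+v_2x^2+v_3x^3$, and put
$$\beta=(u_0-u_2,\ u_1-u_3,\ v_0-v_2,\ v_1-v_3),\qquad\gamma=(u_0+u_2,\ u_1+u_3,\ v_0+v_2,\ v_1+v_3)=:(A,B,C,E)$$
(here $C$ is an integer; the subgroup $C$ plays no part in this proof). Then $u(i)=\beta_1+\beta_2i$ and $v(i)=\beta_3+\beta_4i$, so $s=\beta_1^2+\beta_2^2+\beta_3^2+\beta_4^2$. Put $S=A+B+C+E$, $X=C+E$, $Y=B+E$, $Z=B+C$. The linear characters take the values $A+B\pm(C+E)$ and $A-B\pm(C-E)$, that is,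
$$\Pi=S(S-2X)(S-2Y)(S-2Z).$$
Since $\Pi$ is odd, $S$ is odd and $S^2\equiv1\pmod8$. Also $Y+Z=X+2B$. Modulo $8$,
$$\Pi=(S^2-2SX)\bigl(S^2-2S(Y+Z)+4YZ\bigr)\equiv(1-2SX)\bigl(1-2SX-4SB+4YZ\bigr).$$
The right side is $(1-2SX)^2+(1-2SX)\cdot4(YZ-SB)$. In the second summand the term with $2SX\cdot4$ vanishes modulo $8$, and $(1-2SX)^2\equiv1-4SX+4X^2$. Because $S$ is odd, $X^2-SX$ is even and $SB\equiv B\pmod2$. Hence $\Pi\equiv1+4(YZ-B)$. Finally $YZ=(B+E)(B+C)=B^2+BC+BE+CE$ and $B^2-B$ is even, so
$$\Pi\equiv1+4(BC+BE+CE)\pmod8.$$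
As $S$ is odd, exactly one or exactly three of $A,B,C,E$ are odd. If exactly one is odd, at most one of $B,C,E$ is odd, all three products are even, and $\Pi\equiv1$. If exactly three are odd, then two or three of $B,C,E$ are odd, the sum of products is odd, and $\Pi\equiv5\pmod 8$. Since $\beta\equiv\gamma\pmod2$ entry by entry, $s$ is a sum of four squares of which one, respectively three, are odd: $s\equiv1$, respectively $s\equiv3\pmod4$.

Odd squares are $1$ modulo $8$, so (4) gives $\Pi\equiv D=q^2m\equiv5\pmod8$. We are in the second case, and $s\equiv3\pmod4$.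

**Step 2: $s=q$ and $N_{4p}=1$.** This step puts all of the square factor on $\rho_i$. By (4), $(sN_pN_{2p}N_{4p})^2$ divides $q^2m$, where $m$ is squarefree and $q\nmid m$. Hence $sN_pN_{2p}N_{4p}$ divides $q$. Since $s$ is odd and nonnegative, it is positive, so $s\in\{1,q\}$, and $s\equiv3\pmod4$ leaves $s=q$. Then $N_{4p}=\pm1$. For $\eta$ of order $4p$ we have $\eta^{2p}=-1$, so
$$N_{4p}=\prod\bigl(|u(\eta)|^2+|v(\eta)|^2\bigr)\quad\text{over the }p-1\text{ pairs }\{\eta,\eta^{-1}\},$$
which is nonnegative. So $N_{4p}=1$.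

**Step 3: $u$ or $v$ vanishes at order $4p$, and this contradicts the choice of $q$.** Let $\zeta$ have order $4p$. Suppose $u(\zeta)\neq0\neq v(\zeta)$. Then no conjugate vanishes, and by the inequality of arithmetic and geometric means, with products over the $p-1$ pairs,
$$N_{4p}\ge\prod2|u(\eta)||v(\eta)|=2^{p-1}\Bigl(\prod|u(\eta)|^2\ \prod|v(\eta)|^2\Bigr)^{1/2}.$$
Now $\prod|u(\eta)|^2=\prod u(\eta)u(\eta^{-1})$ is the norm from $\mathbb Q(\zeta)$ to $\mathbb Q$ of the nonzero algebraic integer $u(\zeta)$, hence a nonzero integer, and it is positive; likewise for $v$. So $N_{4p}\ge2^{p-1}>1$, a contradiction.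

Hence $u(\zeta)=0$ or $v(\zeta)=0$, that is, the monic polynomial $\Phi_{4p}$ divides $u$ or $v$ in $\mathbb Z[x]$. Since $\Phi_{4p}(x)=\Phi_{2p}(x^2)=\Phi_p(-x^2)$, we get $\Phi_{4p}(i)=\Phi_p(1)=p$. So $u(i)\in p\,\mathbb Z[i]$ or $v(i)\in p\,\mathbb Z[i]$, and $q=s=|u(i)|^2+|v(i)|^2$ has the form $a^2+b^2+p^2(c^2+d^2)$. This contradicts the hypothesis on $q$. $\square$

**A small instance.** Take $p=5$, $q=3$, $m=5$. The prime $3$ is less than $25$ and not a sum of two squares, so Lemma 1 says $45\notin\mathcal S(Q_{40})$. In the quotient $Q_8$ nothing prevents $45$: for $1+x+x^2+y+xy\in\mathbb Z[Q_8]$ the linear characters give $5,1,1,1$, and $u(i)=i$, $v(i)=1+i$ give $s=3$. The determinant is $5\cdot3^2=45$, with $\Pi\equiv5\pmod 8$ and $s\equiv3\pmod 4$ as in Step 1. It is Step 3, absent for $Q_8$, that excludes it from $\mathcal S(Q_{40})$.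

**The integer of Theorem A.** Take $p=5$, $q=31$. If $31=a^2+b^2+25(c^2+d^2)$, then $c^2+d^2\in\{0,1\}$, so $31$ or $6$ would be a sum of two squares. But $31\equiv3\pmod4$, and none of $6-0$, $6-1$, $6-4$ is a square. Let $m=109\cdot439\cdot13\cdot43\cdot1009$, a product of five distinct primes different from $31$. Modulo $8$, $m=109\cdot439\cdot559\cdot1009\equiv5\cdot7\cdot7\cdot1\equiv5$. By Lemma 1,
$$D=31^2m\notin\mathcal S(Q_{40}).\tag{5}$$

## 5. An element of $\mathbb Z[Q_{40}\times\mathbb Z_3]$ assembled from units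

Let $O=\mathbb Z[\omega]$, $N(a+b\omega)=a^2-ab+b^2$, and $\theta=\omega-\omega^2=1+2\omega$. Then
$$\theta^2=-3,\qquad\theta\omega=\omega^2-1=-2-\omega,\qquad\theta\omega^2=1-\omega.\tag{6}$$

In $H=Q_{40}$ put $c=x^4$ (order $5$), $C=\langle c\rangle$, $e=1+c+c^2+c^3+c^4$, $\mathbf i=x^5$, $\mathbf j=y$, $\mathbf k=\mathbf{ij}$, $z_0=x^{10}$. Then $\mathbf i^2=\mathbf j^2=z_0$ and $\mathbf j\mathbf i\mathbf j^{-1}=\mathbf i^{-1}$, whence $\mathbf k^2=\mathbf i(\mathbf j\mathbf i\mathbf j^{-1})\mathbf j^2=z_0$. So $\langle\mathbf i,\mathbf j\rangle\cong Q_8$. It meets $C$ trivially, so it maps isomorphically onto $H/C$.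

We look for $f$ with $f|_{z=1}=1$. By (1), we then have $\mathcal D_G(f)=N(\mathcal D_H(\varphi))$ with $\varphi=f|_{z=\omega}\in O[H]$. We want:

* at the representations nontrivial on $C$, units, which contribute norm $1$;
* at $\rho_i$, an element of norm $31$;
* at the linear characters, elements whose norms multiply to $m$.

The first requirement and the other two can be handled almost separately, because $e$ goes to $0$ in every representation of the first kind and to $5$ in the others. Also, to have $f|_{z=1}=1$ it suffices to take $f=1+(z-z^2)(\cdots)$, which makes $\varphi\equiv1$ modulo $\theta$. So we take $\varphi=\psi+\theta e\kappa$, with $\psi\in O[C]$ giving units and $\kappa\in O[\langle\mathbf i,\mathbf j\rangle]$ free for adjusting. Explicitly, with $z$ a generator of $\mathbb Z_3$, define in $\mathbb Z[G]$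
$$\tilde\kappa=-2z+2z\,z_0-z\,\mathbf i+(3+z)\mathbf j-z_0\mathbf j+(1+2z)\mathbf k-(2+z)z_0\mathbf k,$$
$$f=1+(z-z^2)\bigl(-z^2c-c^2+c^3+zc^4+e\,\tilde\kappa\bigr).$$
Then $f|_{z=1}=1$ and
$$\varphi=\psi+\theta\,e\,\kappa,\qquad\psi=1+\theta(-\omega^2c-c^2+c^3+\omega c^4),\qquad\kappa=\tilde\kappa|_{z=\omega}.$$

What is possible over $O$ and not over $\mathbb Z$ will be visible in the computation: the value at $\rho_i$ will be
$$-6-5\omega=a^2+b^2+25(c_1^2+d_1^2),\qquad a=38+20\omega,\ b=-5\theta\omega,\ c_1=\theta(4+\omega),\ d_1=\theta(3+3\omega).$$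
The form of Lemma 1 represents over $O$ an element of norm $31$, although over $\mathbb Z$ it does not represent $31$.

## 6. The computation $\mathcal D_G(f)=D$

The irreducibles of $G=H\times\mathbb Z_3$ are those of $H$ tensored with the characters $z\mapsto\omega^r$, so (2) gives $\mathcal D_G(f)=\prod_{r=0}^2\mathcal D_H(f|_{z=\omega^r})$, which is (1). Since $f|_{z=1}=1$ and $\mathcal D_H(\bar\varphi)=\overline{\mathcal D_H(\varphi)}$,
$$\mathcal D_G(f)=N\bigl(\mathcal D_H(\varphi)\bigr).\tag{7}$$

**Step 1: representations nontrivial on $C$ contribute norm $1$.** Let $\eta$ have order $5$, $10$ or $20$, and put $\xi=\eta^4$, a primitive fifth root of unity. Then $\rho_\eta(c)=\mathrm{diag}(\xi,\xi^{-1})$ and $\rho_\eta(e)=0$, so $\rho_\eta(\varphi)=\mathrm{diag}(\psi(\xi),\psi(\xi^{-1}))$ and $\det\rho_\eta(\varphi)=\psi(\xi)\psi(\xi^{-1})$. We claim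
$$\psi(\xi)=\Bigl(\sum_{r=0}^6(\omega\xi)^r\Bigr)\bigl(1+\xi^2+\xi^4\bigr).\tag{8}$$
Work in $O[C]$, with exponents of $c$ modulo $5$. The coefficients of $1$ and $c$ in $\sum_{r=0}^6\omega^rc^r$ are $1+\omega^5=1+\omega^2=-\omega$ and $\omega+\omega^6=\omega+1=-\omega^2$, so
$$\sum_{r=0}^6\omega^rc^r=-\omega-\omega^2c+\omega^2c^2+c^3+\omega c^4.$$
Call these coefficients $a_0,\dots,a_4$. After multiplication by $1+c^2+c^4$ the coefficient of $c^k$ is $a_k+a_{k-2}+a_{k+1}$ (indices modulo $5$):

| $k$ | $a_k+a_{k-2}+a_{k+1}$ | value |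
|---|---|---|
| $0$ | $-\omega+1-\omega^2$ | $2$ |
| $1$ | $-\omega^2+\omega+\omega^2$ | $\omega$ |
| $2$ | $\omega^2-\omega+1$ | $-2\omega$ |
| $3$ | $1-\omega^2+\omega$ | $-2\omega^2$ |
| $4$ | $\omega+\omega^2-\omega$ | $\omega^2$ |

Subtracting $e$ leaves
$$1+(\omega-1)c-(1+2\omega)c^2-(1+2\omega^2)c^3+(\omega^2-1)c^4.$$
By (6), $\omega-1=-\theta\omega^2$, $1+2\omega=\theta$, $\omega^2-1=\theta\omega$; and $-(1+2\omega^2)=\omega+\omega^2-2\omega^2=\theta$. So this is $1-\theta\omega^2c-\theta c^2+\theta c^3+\theta\omega c^4=\psi$. Under $c\mapsto\xi$ the element $e$ goes to $0$, which proves (8).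

Both factors in (8) are units. With $w=\omega\xi$, a primitive $15$th root of unity, the first is $\frac{1-w^7}{1-w}$. Since $7\cdot13\equiv1\pmod{15}$, we have $w=(w^7)^{13}$, so its inverse $\frac{1-w}{1-w^7}$ is also a sum of powers of $w^7$, an algebraic integer. The second is $\frac{1-\xi^6}{1-\xi^2}=\frac{1-\xi}{1-\xi^2}$, with inverse $1+\xi$.

It remains to count. Each primitive fifth root $\xi$ is $\eta^4$ for four values of $\eta$, so there are four representations $\rho_\eta$ for each of the two pairs $\{\xi,\xi^{-1}\}$. Each occurs in (2) with exponent $2$. Their total contribution to $\mathcal D_H(\varphi)$ is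
$$\Bigl(\prod_{r=1}^4\psi(e^{2\pi ir/5})\Bigr)^8=N_{\mathbb Q(\zeta_{15})/\mathbb Q(\omega)}\bigl(\psi(\zeta_5)\bigr)^8,\qquad \zeta_n=e^{2\pi i/n},$$
a unit of $O$. Its norm is a positive unit of $\mathbb Z$, that is, $1$.

**Step 2: passing to $O[Q_8]$.** For representations trivial on $C$ we have $c\mapsto1$, $e\mapsto5$ and $\psi\mapsto1+\theta(-\omega^2-1+1+\omega)=1+\theta^2=-2$. So $\varphi\mapsto-2+5\theta\kappa\in O[Q_8]$, where
$$\kappa=-2\omega+2\omega z_0-\omega\,\mathbf i+(3+\omega)\mathbf j-z_0\mathbf j+(1+2\omega)\mathbf k-(2+\omega)z_0\mathbf k.$$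

**Step 3: the two-dimensional representation gives norm $31$.** Here $z_0\mapsto-1$ and
$$\kappa\mapsto-4\omega-\omega\,\mathbf i+(4+\omega)\mathbf j+(3+3\omega)\mathbf k.$$
Under $\rho_i$ we have $\mathbf i\mapsto\mathrm{diag}(i,-i)$, $\mathbf j\mapsto\begin{pmatrix}0&1\\-1&0\end{pmatrix}$, $\mathbf k\mapsto\begin{pmatrix}0&i\\i&0\end{pmatrix}$. So for complex $a,b,c',d$
$$\det\rho_i(a+b\mathbf i+c'\mathbf j+d\mathbf k)=\det\begin{pmatrix}a+bi&c'+di\\-c'+di&a-bi\end{pmatrix}=a^2+b^2+c'^2+d^2.$$
For $-2+5\theta\kappa$ we get $a=-2-20\theta\omega=-2+40+20\omega=38+20\omega$, so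
$$a^2=1444+1520\omega+400\omega^2=1044+1120\omega.$$
Also $(5\theta)^2=-75$, $\omega^2=-1-\omega$, $(4+\omega)^2=16+8\omega+\omega^2=15+7\omega$ and $(3+3\omega)^2=9(-\omega^2)^2=9\omega$. Hence
$$b^2+c'^2+d^2=-75\bigl((-1-\omega)+(15+7\omega)+9\omega\bigr)=-75(14+15\omega)=-1050-1125\omega.$$
The determinant is $1044+1120\omega-1050-1125\omega=-6-5\omega$, of norm $36-30+25=31$. It occurs with exponent $2$.

**Step 4: the linear characters.** Here $z_0\mapsto1$, so $\kappa\mapsto-\omega\,\mathbf i+(2+\omega)\mathbf j+(\omega-1)\mathbf k$ with $\mathbf i,\mathbf j\mapsto\pm1$ and $\mathbf k=\mathbf{ij}$. With (6), the values are as follows.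

| $(\mathbf i,\mathbf j,\mathbf k)$ | $\kappa$ | $\theta\kappa$ | $-2+5\theta\kappa$ | norm |
|---|---|---|---|---|
| $(+,+,+)$ | $1+\omega$ | $-1+\omega$ | $-7+5\omega$ | $49+35+25=109$ |
| $(+,-,-)$ | $-1-3\omega$ | $5+\omega$ | $23+5\omega$ | $529-115+25=439$ |
| $(-,+,-)$ | $3+\omega$ | $1+5\omega$ | $3+25\omega$ | $9-75+625=559$ |
| $(-,-,+)$ | $-3+\omega$ | $-5-7\omega$ | $-27-35\omega$ | $729-945+1225=1009$ |

**Conclusion.** By (7) and Steps 1 to 4, $\mathcal D_G(f)=31^2\cdot109\cdot439\cdot559\cdot1009=D$. So $D\in\mathcal S(G)$, and with (5), $D\in\mathcal S(G)\setminus\mathcal S(H)$.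

## 7. Infinitely many values from the trivial character

To finish Theorem A we move one of the four linear values and keep everything else fixed. For $t=t_0+t_1\omega\in O$ replace $\tilde\kappa$ by
$$\tilde\kappa+(t_0+t_1z)(1+z_0)(1+\mathbf i+\mathbf j+\mathbf k).$$
The representations nontrivial on $C$ do not notice, because $\tilde\kappa$ is multiplied by $e$. The two-dimensional representation of $Q_8$ does not notice, because $1+z_0\mapsto0$. At each nontrivial linear character exactly one of $\mathbf i,\mathbf j,\mathbf k$ is $+1$, so $1+\mathbf i+\mathbf j+\mathbf k\mapsto0$. At the trivial character $\kappa$ grows by $t\cdot2\cdot4=8t$, so the value becomes $-7+5\omega+40\theta t$.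

Since $N(-7+5\omega)=109$ is coprime to $N(40\theta)=1600\cdot3=4800$, the elements $-7+5\omega$ and $40\theta$ are coprime in $O$. Dirichlet's theorem on primes in residue classes, in its form for $\mathbb Z[\omega]$, gives infinitely many $t\in O$ for which $-7+5\omega+40\theta t$ is a prime element of prime norm $\ell$. Only finitely many elements of $O$ have a given norm, so infinitely many primes $\ell$ occur. The element is $\equiv-7+5\omega$ modulo $8O$, hence $\ell\equiv109\equiv5\pmod8$.

For $\ell\notin\{13,31,43,439,1009\}$ the integer $m'=439\cdot13\cdot43\cdot1009\cdot\ell$ is squarefree, prime to $31$, and $m'\equiv7\cdot7\cdot1\cdot5\equiv5\pmod8$. By Lemma 1, $31^2m'\notin\mathcal S(Q_{40})$. By construction $31^2\cdot439\cdot559\cdot1009\cdot\ell\in\mathcal S(G)$. So $\mathcal S(G)\setminus\mathcal S(H)$ is infinite, and Theorem A is proved. $\blacksquare$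

## 8. Determinants coprime to $|H|$: proof of Theorem B

Section 1 turned $f\in\mathbb Z[G]$ into a matrix over $\Lambda=\mathbb Z[H]$ and stopped for lack of a determinant in $\Lambda$. The substitute is the reduced norm. It takes values in the center of $\mathbb Q[H]$, and the task is to find an element of $\Lambda$ (or of $M_2(\Lambda)$) with the same reduced norm. We find one at each prime $p$ and glue by strong approximation. Positivity, which drove Lemma 1, returns as the one condition under which gluing can fail.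

**Notation and recalled facts.** Write $A=\mathbb Q[H]=\prod_iA_i$ with $A_i$ central simple of degree $d_i$ (dimension $d_i^2$) over the number field $F_i$, and $\Lambda_p=\mathbb Z_p\otimes\Lambda$, $A_p=\mathbb Q_p\otimes A$. Over a splitting field $E\supseteq F_i$ we have $M_r(A_i)\otimes_{F_i}E\cong M_{rd_i}(E)$. The *reduced norm* of $a\in M_r(A_i)$ is the determinant of its image. It lies in $F_i$ and is multiplicative. For $a\in M_r(A)$ let $\mathrm{nrd}(a)\in\prod_iF_i$ be the tuple of reduced norms of the components; over $A_p$ it has values in $\prod_iF_i\otimes\mathbb Q_p$. For example, on the component $\mathbb Q+\mathbb Q\mathbf i+\mathbb Q\mathbf j+\mathbb Q\mathbf k$ of $\mathbb Q[Q_8]$ we have $\mathrm{nrd}(a+b\mathbf i+c\mathbf j+d\mathbf k)=a^2+b^2+c^2+d^2$, by the determinant in Section 6, Step 3.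

**Step 1: reduction to reduced norms.** The purpose is to replace $D$ by a tuple $\nu$. Let $D=\mathcal D_G(f)$ with $\gcd(D,|H|)=1$. If $D=0$, then $|H|=1$, $\mathcal S(H)=\mathbb Z$, and $\mathrm{diag}(0,1)$ has determinant $0$, so both parts hold. Assume $D\ne0$. By Section 1, with $n=[G:H]$, there is $M\in M_n(\Lambda)$ whose $\mathbb Z$-determinant on $\Lambda^n$ is $D$.

For $a\in M_r(A)$ acting on the columns $A^r=\prod_iA_i^r$, the module $A_i^r\otimes_{F_i}E$ has dimension $rd_i^2$ over $E$, so it is the sum of $d_i$ copies of the simple module $E^{rd_i}$ of $M_{rd_i}(E)$. Hence the $F_i$-determinant of $a$ on $A_i^r$ is $\mathrm{nrd}(a)_i^{d_i}$, and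
$$\det{}_{\mathbb Q}(a\mid A^r)=\prod_iN_{F_i/\mathbb Q}\bigl(\mathrm{nrd}(a)_i\bigr)^{d_i}.\tag{9}$$
Put $\nu=(\nu_i)=\mathrm{nrd}(M)$. By (9), $D=\prod_iN_{F_i/\mathbb Q}(\nu_i)^{d_i}$, so every $\nu_i\neq0$. Conversely, if $a\in M_r(\Lambda)$ has $\mathrm{nrd}(a)=\nu$, then its determinant on $\Lambda^r$ is $D$. So we look for
$$a\in M_r(\Lambda)\quad\text{with}\quad\mathrm{nrd}(a)=\nu,\tag{10}$$
with $r=1$ for part 1 and $r=2$ for part 2.

**Step 2: diagonalizing invertible matrices.** This step shrinks $n\times n$ matrices to single elements. A ring $R$ is *semilocal* if $R/J$ is semisimple Artinian, where $J$ is its Jacobson radical. The ring $A$ is an example, with $J=0$. Another is $\Lambda_p$: by the geometric series, $1+pa$ is invertible for all $a\in\Lambda_p$, so $p\Lambda_p\subseteq J$, and $\Lambda_p/J$ is a finite ring with zero radical.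

**Lemma 2.** Let $R$ be semilocal. (i) If $Ra+Rb=R$, then $a+tb\in R^\times$ for some $t\in R$. (ii) For $M\in GL_n(R)$ there are products $P,Q$ of elementary matrices with $PMQ=\mathrm{diag}(u_1,\dots,u_n)$, $u_j\in R^\times$.

(This is the property called stable range $1$; see Bass, *K-theory and stable algebra*, 1964.)

*Proof.* (i) An element is a unit of $R$ as soon as its image in $R/J$ is a unit, so we may work in $R/J$, and in one factor $M_k(K)$ of it, $K$ a division ring, acting on columns $K^k$. From $ra+r'b=1$ we get $\ker a\cap\ker b=0$, so $b$ is injective on $\ker a$. Choose a complement $T$ of $\mathrm{im}\,a$. Then $\dim T=\dim\ker a=\dim b(\ker a)$. Let $t$ map $b(\ker a)$ isomorphically onto $T$ and be $0$ on some complement of $b(\ker a)$. Write a vector as $k+w$ with $k\in\ker a$ and $w$ in a fixed complement of $\ker a$, and suppose $(a+tb)(k+w)=aw+tb(k+w)=0$. Since $aw\in\mathrm{im}\,a$ and $tb(k+w)\in T$, both vanish. So $w=0$, then $tbk=0$, so $bk=0$ and $k\in\ker a\cap\ker b=0$. Thus $a+tb$ is injective, hence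 invertible.

(ii) Induct on $n$; the case $n=1$ is clear. Let $(a_1,\dots,a_n)$ be the first column of $M$ and $(r_1,\dots,r_n)$ the first row of $M^{-1}$, so $\sum r_ja_j=1$. Apply (i) to $a=a_1$ and $b=\sum_{j\ge2}r_ja_j$: some $a_1+\sum_{j\ge2}tr_ja_j$ is a unit. Adding $tr_j$ times row $j$ to row $1$ for all $j\ge2$ makes the corner entry a unit $u_1$. Now clear the rest of the first column by row operations and the rest of the first row by column operations. We reach $\mathrm{diag}(u_1,M')$ with $M'\in GL_{n-1}(R)$, and induction finishes. $\square$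

Over a splitting field an elementary matrix becomes unipotent block triangular, so its reduced norm is $1$. The reduced norm of $\mathrm{diag}(u_1,\dots,u_n)$ is $\prod\mathrm{nrd}(u_j)=\mathrm{nrd}(u_1\cdots u_n)$. Consequently, for $R=A$ or $R=\Lambda_p$,
$$\text{every }M\in GL_n(R)\text{ has }\mathrm{nrd}(M)=\mathrm{nrd}(b)\text{ for some }b\in R^\times.\tag{11}$$

**Step 3: a rational solution.** We forget integrality. Since $D\ne0$, $M\in GL_n(A)$. By (11) with $R=A$ there is $b_0\in A^\times$ with $\mathrm{nrd}(b_0)=\nu$. Put $a_0=\mathrm{diag}(b_0,1,\dots,1)\in GL_r(A)$, so $\mathrm{nrd}(a_0)=\nu$. (One can also get $a_0$ from the Hasse–Schilling–Maass theorem, Reiner, *Maximal Orders*, Thm. 33.15: an element of $F_i^\times$ is a reduced norm from $M_r(A_i)$ if and only if it is positive at the real places ramified in $A_i$, and this condition does not depend on $r$.)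

**Step 4: local integral solutions.** For each prime $p$ we find $a_p\in M_r(\Lambda_p)$ with $\mathrm{nrd}(a_p)=\nu$, and with $a_p\in GL_r(\Lambda_p)$ for almost all $p$. This is where $\gcd(D,|H|)=1$ enters.

*If $p\mid|H|$*, then $D\in\mathbb Z_p^\times$, so $M$ is bijective on $\Lambda_p^n$. Its inverse is again $\Lambda_p$-linear, so $M\in GL_n(\Lambda_p)$. By (11) there is $b_p\in\Lambda_p^\times$ with $\mathrm{nrd}(b_p)=\nu$. Take $a_p=\mathrm{diag}(b_p,1,\dots,1)$.

*If $p\nmid|H|$*, we use
$$\Lambda_p\cong\prod_iM_{d_i}(O_{F_i}\otimes\mathbb Z_p),\tag{12}$$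
where $O_{F_i}$ is the ring of integers of $F_i$ (Curtis–Reiner, *Methods of Representation Theory* I, §§26–27). Here is the argument. By Maschke's and Wedderburn's theorems, $\mathbb F_p[H]\cong\prod_jM_{e_j}(k_j)$ with finite fields $k_j$. As $\Lambda_p$ is $p$-adically complete, the matrix units lift to matrix units in $\Lambda_p$. Let $\varepsilon_j$ be the idempotent lifting the identity of the $j$th factor. For $j\ne l$ the direct summand $\varepsilon_j\Lambda_p\varepsilon_l$ of $\Lambda_p$ has zero reduction modulo $p$, so it is $0$ by Nakayama's lemma. Hence $\Lambda_p\cong\prod_jM_{e_j}(B_j)$ with $B_j$ free of finite rank over $\mathbb Z_p$ and $B_j/pB_j\cong k_j$. If $\tau\in B_j$ lifts a generator of $k_j$ over $\mathbb F_p$, then $\mathbb Z_p[\tau]=B_j$ by Nakayama. So $B_j$ is commutative and local, its maximal ideal is generated by the non-nilpotent element $p$, and it is a complete discrete valuation ring, the ring of integers of its fraction field. Comparing $\prod_jM_{e_j}(\mathrm{Frac}\,B_j)$ with $A_p=\prod_i\prod_{v\mid p}A_i\otimes_{F_i}F_{i,v}$,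 each $\mathrm{Frac}\,B_j$ is one of the $F_{i,v}$, each $F_{i,v}$ occurs once, and $e_j=d_i$. Since $\prod_{v\mid p}O_{F_{i,v}}=O_{F_i}\otimes\mathbb Z_p$, this is (12).

By (12), $M$ becomes a tuple of matrices over $O_{F_i}\otimes\mathbb Z_p$ and $\nu_i$ is the determinant of the $i$th one, so $\nu_i\in O_{F_i}\otimes\mathbb Z_p$. Let $a_p\in M_r(\Lambda_p)\cong\prod_iM_{rd_i}(O_{F_i}\otimes\mathbb Z_p)$ have components $\mathrm{diag}(\nu_i,1,\dots,1)$. If also $p\nmid D$, then $D=\prod N_{F_i/\mathbb Q}(\nu_i)^{d_i}$ shows that the integral elements $\nu_i$ have norms in $\mathbb Z_p^\times$, so they are units and $a_p\in GL_r(\Lambda_p)$.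

**Step 5: what has to be glued.** We describe the solution of (10) as $a=a_0b$ with $b$ of reduced norm one in prescribed open sets. Write $SL(\cdot)$ for the group of elements of reduced norm one. Let $S$ be a finite set of primes containing those dividing $|H|$, those with $a_0\notin GL_r(\Lambda_p)$, and those with $a_p\notin GL_r(\Lambda_p)$. Such an $S$ exists: $a_0$ and $a_0^{-1}$ involve finitely many denominators, and Step 4 handles the $a_p$. Define
$$U_p=a_0^{-1}a_p\,GL_r(\Lambda_p)\cap SL(M_r(A_p))\quad(p\in S),\qquad U_p=GL_r(\Lambda_p)\cap SL(M_r(A_p))\quad(p\notin S).$$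
Each $U_p$ is open, since $GL_r(\Lambda_p)$ is open in $GL_r(A_p)$. Each is nonempty: for $p\in S$ it contains $a_0^{-1}a_p$, which has reduced norm $\nu^{-1}\nu=1$. So $\prod_pU_p$ is a nonempty open subset of the finite-adelic points of $\prod_iSL(M_r(A_i))$.

**Step 6: strong approximation.** This step provides the global $b$. Recall the strong approximation theorem (Kneser; Platonov–Rapinchuk, *Algebraic Groups and Number Theory*, Thm. 7.12): if $\mathcal G$ is a simply connected, absolutely almost simple group over a number field $F$ and $\mathcal G(F\otimes\mathbb R)$ is not compact, then $\mathcal G(F)$ is dense in the finite-adelic points of $\mathcal G$. The group of reduced-norm-one elements of $M_r(A_i)$ is a form of $SL_{rd_i}$ over $F_i$. It is trivial if $rd_i=1$, and simply connected and absolutely almost simple if $rd_i\ge2$. When are its real points compact, for $rd_i\ge2$? At a complex place of $F_i$ we get $SL_{rd_i}(\mathbb C)$, at a real place $SL_{rd_i}(\mathbb R)$ or the norm-one group of $M_{rd_i/2}(\mathbb H)$.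 The first two are noncompact, and the last is compact only if $rd_i=2$. So compactness means that $rd_i=2$, every archimedean place is real, and at each we see $\mathbb H$: that is, $M_r(A_i)$ is a totally definite quaternion algebra.

For $r=1$ this is excluded by the hypothesis of part 1. For $r=2$ it is impossible: $rd_i=2$ gives $d_i=1$, the algebra is $M_2(F_i)$, and its norm-one group at a real place is $SL_2(\mathbb R)$. So every factor is trivial or has strong approximation, $\prod_iSL(M_r(A_i))$ is dense in its finite-adelic points, and there is a rational element $b\in\prod_iSL(M_r(A_i))$ lying in all $U_p$.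

**Step 7: conclusion.** Put $a=a_0b$. Then $\mathrm{nrd}(a)=\nu$. For $p\in S$, $a\in a_p\,GL_r(\Lambda_p)\subseteq M_r(\Lambda_p)$. For $p\notin S$, both $a_0$ and $b$ lie in $GL_r(\Lambda_p)$, hence so does $a$. A rational number that is $p$-integral for every $p$ is an integer, so $a\in M_r(\Lambda)$. Thus (10) holds and the determinant of $a$ on $\Lambda^r$ is $D$. For $r=2$ this is part 2. For $r=1$ it says $D=\mathcal D_H(a)\in\mathcal S(H)$, which is part 1. $\blacksquare$

**How $Q_{40}$ escapes part 1.** By (3), the component of $\mathbb Q[Q_{40}]$ belonging to $\eta$ of order $20$ has center the totally real field $\mathbb Q(\eta+\eta^{-1})$ and reduced norm $|u(\eta)|^2+|v(\eta)|^2$, positive definite at every real place: it is totally definite. So is the component of $\rho_i$, which is $\mathbb Q+\mathbb Q\mathbf i+\mathbb Q\mathbf j+\mathbb Q\mathbf k$. The proof of Lemma 1 uses exactly this definiteness: at order $20$ to obtain $N_{20}=1$ and the vanishing of $u$ or $v$, and at $i$ to make $s$ positive.
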